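\title{Non-optimal product embeddings of ellipsoids into stabilized polydisks}

\begin{abstract}
A symplectic embedding of a four-dimensional ellipsoid $E(1,a)$ into a polydisk $P(R,R)$, multiplied by the identity, embeds $E(1,a,a_3,\dots,a_n)$ into $P(R,R)\times\mathbb{C}^{n-2}$. For the sequence $\beta_k=3,\,5,\,\frac{17}{3},\,\frac{29}{5},\dots$ of ratios of Pell and half companion Pell numbers, a conjecture in a paper of Hind states that these product embeddings are optimal when $a=\beta_k$ and $a_3,\dots,a_n\ge\beta_k$. This is true for $k=0,1$. We show that it is false for every $k\ge2$ and every $n\ge3$: the product embedding can be improved as soon as some $a_j$ is smaller than the numerator of $\beta_k$. A Hamiltonian diffeomorphism that uses the third factor bends the moment triangle of $E(1,\beta_k)$ inward by an amount $\kappa$, at a cost of order $\kappa^2$, and the bending relaxes the four-dimensional obstruction to first order in $\kappa$.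
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $\mathbb{C}^n$ carry its standard symplectic form, and write $X\hookrightarrow Y$ if there is a symplectic embedding of $X$ into $Y$. For $a_1,\dots,a_n>0$ let
\[
E(a_1,\dots,a_n)=\Big\{z\in\mathbb{C}^n:\ \sum_{i=1}^n\frac{\pi|z_i|^2}{a_i}\le1\Big\},
\]
let $D(R)\subset\mathbb{C}$ be the closed disk of area $R$ centered at $0$, and let $P(R,R)=D(R)\times D(R)\subset\mathbb{C}^2$. For $n\ge3$ define
\begin{align*}
c_P(a)&=\inf\{R:\ E(1,a)\hookrightarrow P(R,R)\},\\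
g(a_2,\dots,a_n)&=\inf\{R:\ E(1,a_2,\dots,a_n)\hookrightarrow P(R,R)\times\mathbb{C}^{n-2}\}.
\end{align*}
The target in the definition of $g$ has infinite volume, so volume gives no lower bound for $g$. The function $g$ measures how much the $n-2$ unbounded directions help in squeezing an ellipsoid in the first two.

One can decline their help. Since $E(1,a_2,\dots,a_n)\subset E(1,a_2)\times\mathbb{C}^{n-2}$, every embedding $\varphi\colon E(1,a_2)\hookrightarrow P(R,R)$ gives the \emph{product embedding} $\varphi\times\mathrm{id}$, and therefore $g(a_2,\dots,a_n)\le c_P(a_2)$. We say that the product embedding is \emph{optimal} if equality holds. There is a second known upper bound: for $a_2\ge1$ and all $a_3,\dots,a_n>0$,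
\begin{equation}\label{eq:K2}
g(a_2,\dots,a_n)\le\frac{2a_2}{a_2+1},
\end{equation}
and equality is known in \eqref{eq:K2} when $a_2$ is an odd integer $\ge3$ and $a_3,\dots,a_n\ge a_2$.

Compare the two bounds. In dimension four volume is an obstruction: $E(1,a)$ has volume $a/2$ and $P(R,R)$ has volume $R^2$, so $c_P(a)\ge\sqrt{a/2}$. On the other hand,
\[
\Big(\frac{2a}{a+1}\Big)^2-\frac a2=-\frac{a\,(a^2-6a+1)}{2(a+1)^2},
\]
and the larger root of $a^2-6a+1$ is $\sigma^2=3+2\sqrt2$, where $\sigma=1+\sqrt2$. For $a_2>\sigma^2$ the bound \eqref{eq:K2} is thus strictly smaller than $c_P(a_2)$, and the product embedding is not optimal. The question concerns $a_2\le\sigma^2$.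

Let $P_0=0$, $P_1=1$, $P_k=2P_{k-1}+P_{k-2}$ be the Pell numbers and $H_0=H_1=1$, $H_k=2H_{k-1}+H_{k-2}$ the half companion Pell numbers. For $k\ge0$ put
\[
\beta_k=\frac pq,\qquad (p,q)=\begin{cases}(H_{k+2},H_k),&k\text{ even},\\ (P_{k+2},P_k),&k\text{ odd}.\end{cases}
\]
The fraction is in lowest terms (Lemma~\ref{lem:arith}). The sequence begins $3,\ 5,\ \frac{17}3,\ \frac{29}5$ and converges to $\sigma^2$. By a theorem of Frenkel and M\"uller,
\begin{equation}\label{eq:K1}
c_P(\beta_k)=\frac{2\beta_k}{\beta_k+1}\qquad(k\ge0).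
\end{equation}
At $a_2=\beta_k$ the two upper bounds for $g$ therefore coincide, and for $\beta_0=3$ and $\beta_1=5$ the equality case of \eqref{eq:K2} says that the common value is the value of $g$ when $a_3,\dots,a_n\ge a_2$. A condition of this kind is needed. If $a_j<\beta_k$ for some $j\ge3$, enlarge $a_j$ to $a'=\max(1,a_j)<\beta_k$ and exchange the coordinates $z_2$ and $z_j$; then \eqref{eq:K2} gives $g\le\frac{2a'}{a'+1}<\frac{2\beta_k}{\beta_k+1}$. It is natural to guess that this is the only way for optimality to fail, and this is the conjecture posed in \cite{Hind}.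

\medskip\noindent\textbf{Conjecture.} \emph{Let $k\ge0$, $n\ge3$ and $a_3,\dots,a_n\ge\beta_k$. Then $g(\beta_k,a_3,\dots,a_n)=c_P(\beta_k)$.}

\medskip We show that optimality fails below the numerator $p$ of $\beta_k$, and not only below $\beta_k=p/q$.

\begin{theorem}\label{thm:main}
Let $n\ge3$, $k\ge0$, $a_3,\dots,a_n>0$, and suppose that $a_j<p$ for some $j\ge3$. Then $g(\beta_k,a_3,\dots,a_n)<c_P(\beta_k)$.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $k\ge2$ and $n\ge3$. If $a_3,\dots,a_n\ge\beta_k$ and $\min_ja_j<p$, then the product embedding is not optimal. Such $a_j$ exist, for example $a_3=\dots=a_n=\beta_k$. Hence the conjecture holds for $k=0,1$ and fails for every $k\ge2$, in every dimension $n\ge3$.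
\end{corollary}

\begin{proof}
The first statement is a case of Theorem~\ref{thm:main}. For $k\ge2$ we have $q\ge H_2=3$ if $k$ is even and $q\ge P_3=5$ if $k$ is odd, so $\beta_k=p/q<p$. For $k=0,1$ the conjecture is the equality case of \eqref{eq:K2} together with \eqref{eq:K1}.
\end{proof}

The first counterexample is $g(\frac{17}3,\frac{17}3)<\frac{17}{10}=c_P(\frac{17}3)$. For $k=0,1$ we have $q=1$ and $p=\beta_k$, so the theorem reduces to the exchange of coordinates above and says nothing when all $a_j\ge\beta_k$. For $k\ge2$ we make no claim about the case $\min_ja_j\ge p$.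

The proof passes through an intermediate four-dimensional domain $Z^\kappa\subset E(1,\beta_k)$. Section~\ref{sec:bent} defines it and reduces the theorem to a six-dimensional construction (Proposition~\ref{prop:six}) and a four-dimensional embedding (Proposition~\ref{prop:four}). Section~\ref{sec:model} carries out both steps for $\beta_2=\frac{17}3$, and Sections~\ref{sec:six}--\ref{sec:four} prove them in general. It makes no difference whether embeddings of closed sets are required to extend to a neighborhood: those that we construct do extend, and those that we are given are used only on the interior.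

\section{The numbers $\beta_k$}\label{sec:arith}

From now on $k\ge0$ is fixed, and
\[
a=\beta_k=\frac pq,\qquad S=p+q,\qquad R_0=c_P(a)=\frac{2p}{S},\qquad \Delta=S^2-8pq=p^2-6pq+q^2 .
\]

\begin{lemma}\label{lem:arith}
We have $p>q$ and $\gcd(p,q)=1$. If $k$ is even, then $\Delta=-8$ and $4\mid S$. If $k$ is odd, then $\Delta=-4$ and $S\equiv2\pmod 4$.
\end{lemma}

\begin{proof}
Let $f_i$ be either of the sequences $H_i$, $P_i$. Since $2f_{i-1}=f_i-f_{i-2}$, we have $f_{i+2}=2f_{i+1}+f_i=5f_i+2f_{i-1}=6f_i-f_{i-2}$. So passing from $k$ to $k+2$ replaces $(p,q)$ by $(6p-q,p)$. This preserves the inequality $p>q$ and the greatest common divisor; it preserves $\Delta$, because $(6p-q)^2-6(6p-q)p+p^2=p^2-6pq+q^2$; and it replaces $S$ by $8p-S$. It remains to look at $(3,1)$, where $\Delta=-8$ and $S=4$, and at $(5,1)$, where $\Delta=-4$ and $S=6$.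
\end{proof}

By the lemma we can define integers $d_1\ge d_2$ by
\begin{equation}\label{eq:d}
d_1+d_2=\frac S2,\qquad d_1-d_2=\begin{cases}0,&k\text{ even},\\1,&k\text{ odd}.\end{cases}
\end{equation}

\section{Toric domains, ball packings and exceptional classes}\label{sec:background}

Write $z_j=\sqrt{x_j/\pi}\,e^{2\pi i\theta_j}$ with $x_j=\pi|z_j|^2$ and $\theta_j\in\mathbb{R}/\mathbb{Z}$. Where the $z_j$ do not vanish, $\omega=\sum dx_j\wedge d\theta_j$. For $\lambda>0$ let $\lambda\cdot X=\{\sqrt\lambda\,z:z\in X\}$; this multiplies the $x_j$ by $\lambda$, and $X\hookrightarrow Y$ implies $\lambda\cdot X\hookrightarrow\lambda\cdot Y$. The closed four-dimensional ball of capacity $s$ is $B(s)=E(s,s)$.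

\subsection*{Concave toric domains and their weights}
A region $\Omega$ in the closed quadrant determines the toric domain $\{z\in\mathbb{C}^2:(x_1,x_2)\in\Omega\}$, and $\Omega$ is its moment region. The region, and the domain, are \emph{concave} if $\Omega$ is bounded by the axes and by the graph of a convex function that decreases from a point $(0,B)$ to a point $(A,0)$, with $A,B>0$. The moment region of $E(A,B)$ is the triangle with vertices $(0,0)$, $(A,0)$, $(0,B)$.

The \emph{weights} of a concave region record a decomposition into triangles. The first weight is the largest $s$ such that $\{x_1,x_2\ge0,\ x_1+x_2\le s\}\subset\Omega$; it is the minimum of $x_1+x_2$ on the graph. The line $x_1+x_2=s$ touches the graph in a point or a segment, and $\Omega\cap\{x_1+x_2\ge s\}$ consists of an upper part to the left of the contact set and a lower part to the right of it. Map the upper part by $(x_1,x_2)\mapsto(x_1,\,x_1+x_2-s)$ and the lower part by $(x_1,x_2)\mapsto(x_1+x_2-s,\,x_2)$. Parts with empty interior are discarded, the remaining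 images are concave regions, and one continues with them. The procedure is symmetric under the exchange of $x_1$ and $x_2$.

For $E(A,B)$ with $A<B$ the first weight is $A$, there is no lower part, and the upper part is mapped onto the triangle of $E(A,B-A)$. This is the Euclidean algorithm by subtraction. If $A/B$ is rational it stops after finitely many steps, at a ball, and the sum of the squares of the weights is $AB$, because $AB=A^2+A(B-A)$.

For $E(1,a)$ we clear denominators. Let $(q_1,p_1)=(q,p)$; if $q_j<p_j$ put $(q_{j+1},p_{j+1})=(q_j,\,p_j-q_j)$, and if $q_j>p_j$ put $(q_{j+1},p_{j+1})=(q_j-p_j,\,p_j)$. Stop at the index $N$ with $q_N=p_N$; the common value is $\gcd(p,q)=1$. The weights of $E(1,a)$ are $w_j=\min(q_j,p_j)/q$ for $1\le j\le N$. At each step $j<N$ the product $q_jp_j$ drops by $(qw_j)^2$ and the sum $q_j+p_j$ drops by $qw_j$; they end at $1$ and $2$. Hence the vector $w=(w_1,\dots,w_N)$ satisfies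
\begin{equation}\label{eq:W}
qw\in\mathbb{Z}_{>0}^N,\qquad qw_N=1,\qquad |w|^2=\frac pq,\qquad\sum_{j=1}^Nqw_j=p+q-1 .
\end{equation}

\subsection*{From domains to balls, and from balls to classes}
A theorem of Cristofaro-Gardiner reduces the embedding of a concave toric domain into a convex one to a ball packing problem. The convex target enters through its own weights, which for $P(R,R)$ are $(2R;R,R)$: the square of side $R$ is what remains of the triangle $\{x_1+x_2\le2R\}$ after two triangles of size $R$ are cut off. We state this case, and we use it only when $R$ and the weights are rational.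

\begin{theorem}[Cristofaro-Gardiner \cite{CG}]\label{thm:CG}
Let $X$ be a concave toric domain with finitely many weights $s_1,\dots,s_m$. Then $\operatorname{int}X\hookrightarrow\operatorname{int}P(R,R)$ if and only if
\[
\operatorname{int}B(R)\sqcup\operatorname{int}B(R)\sqcup\bigsqcup_{i=1}^m\operatorname{int}B(s_i)\hookrightarrow\operatorname{int}B(2R).
\]
\end{theorem}

In $\mathbb{CP}^2\#m\overline{\mathbb{CP}}{}^2$ let $L$ be the class of a line and $E_1,\dots,E_m$ the classes of the exceptional divisors. An \emph{exceptional class} is a class $\mu_0L-\sum\mu_iE_i$ of a symplectically embedded sphere of self-intersection $-1$; we write it as $(\mu_0;\mu_1,\dots,\mu_m)$. Its square is $-1$ and its first Chern number is $1$: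
\begin{equation}\label{eq:exc}
\mu_0^2-\sum_{i\ge1}\mu_i^2=-1,\qquad 3\mu_0-\sum_{i\ge1}\mu_i=1 .
\end{equation}
For capacities $s_0;s_1,\dots,s_m$ we call $\mu_0s_0-\sum_{i\ge1}\mu_is_i$ the \emph{area} of the class.

\begin{theorem}[McDuff--Polterovich, McDuff, Biran, Li--Liu, Li--Li]\label{thm:BP}
There is an embedding $\bigsqcup_{i=1}^m\operatorname{int}B(s_i)\hookrightarrow\operatorname{int}B(s_0)$ if and only if $\sum_{i\ge1}s_i^2\le s_0^2$ and every exceptional class of $\mathbb{CP}^2\#m\overline{\mathbb{CP}}{}^2$ has area $\ge0$.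
\end{theorem}

Apart from this theorem we use nothing about exceptional classes except \eqref{eq:exc}.

\subsection*{Coordinates adapted to the polydisk}
Our packing problems in $B(2R)$ have two balls of capacity $R$, then $N$ balls with capacities $w'=(w'_1,\dots,w'_N)$ close to $w$, and then $J\ge0$ small balls with capacities $t_1,\dots,t_J$. Write a class accordingly as $(\mu_0;\mu_1,\mu_2,m_1,\dots,m_N,\eta_1,\dots,\eta_J)$ and put
\[
D_1=\mu_0-\mu_1,\qquad D_2=\mu_0-\mu_2,\qquad\eta_0=\mu_0-\mu_1-\mu_2 .
\]
The inverse substitution is $\mu_0=D_1+D_2-\eta_0$, $\mu_1=D_2-\eta_0$, $\mu_2=D_1-\eta_0$, and it gives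
\[
\mu_0^2-\mu_1^2-\mu_2^2=2D_1D_2-\eta_0^2,\quad 3\mu_0-\mu_1-\mu_2=2(D_1+D_2)-\eta_0,\quad 2\mu_0-\mu_1-\mu_2=D_1+D_2 .
\]
So $\eta_0$ behaves like the coefficient of one more small ball, of capacity $t_0=0$. Let $\xi=(D_1,D_2;m)\in\Lambda=\mathbb{Z}^{2+N}$, $\eta=(\eta_0,\dots,\eta_J)$ and $t=(t_0,\dots,t_J)$. On $\mathbb{R}^{2+N}$ consider the bilinear form
\[
\langle(D_1,D_2;m),(D_1',D_2';m')\rangle=D_1D_2'+D_2D_1'-m\cdot m',
\]
the quadratic form $Q(\xi)=\langle\xi,\xi\rangle=2D_1D_2-|m|^2$, which has signature $(1,N+1)$, and the linear form $c_1(\xi)=2(D_1+D_2)-\sum m_i$. An exceptional class is now a pair $(\xi;\eta)$, and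
\begin{equation}\label{eq:coord}
Q(\xi)=|\eta|^2-1,\qquad c_1(\xi)-\sum_{j=0}^J\eta_j=1,\qquad\text{area}=\langle\xi,(R,R;w')\rangle-\eta\cdot t .
\end{equation}

\section{The bent ellipsoid}\label{sec:bent}

On $\mathbb{C}^2$ let $u_1=x_1$, $u_2=x_2/a$ and $r=u_1+u_2$, so that $E(1,a)=\{r\le1\}$. For $\kappa>0$ put
\[
r_\kappa=r+\kappa\min(u_1,u_2),\qquad Z^\kappa=\{z\in\mathbb{C}^2:\ r_\kappa\le1\}.
\]
Since $r_\kappa=\min\big((1+\kappa)u_1+u_2,\ u_1+(1+\kappa)u_2\big)$, the moment region of $Z^\kappa$ lies under the path from $(0,a)$ through $V=\frac1{2+\kappa}(1,a)$ to $(1,0)$: the midpoint of the hypotenuse of $E(1,a)$ has been pushed toward the origin (Figure~\ref{fig:Z}). The point $V$ lies below the hypotenuse, so $Z^\kappa$ is concave. The function $r_\kappa$ is homogeneous of degree one in $(x_1,x_2)$, so $\lambda\cdot Z^\kappa=\{r_\kappa\le\lambda\}$, and $\min(u_1,u_2)\le r/2$ gives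
\begin{equation}\label{eq:sandwich}
r\le r_\kappa\le\big(1+\tfrac\kappa2\big)r,\qquad\text{that is,}\qquad \tfrac2{2+\kappa}\cdot E(1,a)\subset Z^\kappa\subset E(1,a).
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=3.2cm,y=1.3cm]
\fill[gray!25] (0,0)--(1,0)--(0.3333,1)--(0,3)--cycle;
\draw[->] (0,0)--(1.2,0) node[right]{$x_1$};
\draw[->] (0,0)--(0,3.3) node[above]{$x_2$};
\draw[thick] (1,0)--(0.3333,1)--(0,3);
\draw[dashed] (1,0)--(0,3);
\draw[dotted,thick] (0.6667,0)--(0,2);
\fill (0.3333,1) circle (1.5pt) node[above right]{$V$};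
\node[below] at (1,0) {$1$};
\node[left] at (0,3) {$a$};
\end{tikzpicture}
\caption{The moment region of the bent ellipsoid $Z^\kappa$ (shaded), drawn for $a=3$ and $\kappa=1$ with unequal scales on the axes. It lies between the triangle of $E(1,a)$ (dashed hypotenuse) and the triangle of $\frac{2}{2+\kappa}\cdot E(1,a)$ (dotted hypotenuse through the vertex $V$), and it exceeds the smaller triangle by two spikes along the axes.}
\label{fig:Z}
\end{figure}

\begin{proposition}\label{prop:six}
Let $0<b<p$. There is a constant $C>0$, depending only on $p,q,b$, such that for every $\kappa>0$ some symplectomorphism $\Psi$ of $\mathbb{C}^3$ satisfies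
\[
\Psi\big(E(1,a,b)\big)\subset\big((1+C\kappa^2)\cdot Z^\kappa\big)\times\mathbb{C}.
\]
\end{proposition}

\begin{proposition}\label{prop:four}
There is $\kappa_0>0$, depending only on $k$, such that for every rational $\kappa\in(0,\kappa_0)$
\[
\operatorname{int}Z^\kappa\hookrightarrow\operatorname{int}P(R_\kappa,R_\kappa),\qquad R_\kappa=\frac{2}{2+\kappa}\,R_0 .
\]
\end{proposition}

By \eqref{eq:sandwich} and \eqref{eq:K1}, no smaller polydisk can receive $\operatorname{int}Z^\kappa$. Proposition~\ref{prop:four} says that the two spikes in Figure~\ref{fig:Z} cost nothing.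

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Permute $z_3,\dots,z_n$ so that $b:=a_3<p$. Then $E(1,a,a_3,\dots,a_n)\subset E(1,a,b)\times\mathbb{C}^{n-3}$. Let $\kappa<\min(\kappa_0,\frac1{4C})$ be a positive rational number. By Proposition~\ref{prop:six}, $\Psi\times\mathrm{id}$ maps the ellipsoid into $\{r_\kappa\le1+C\kappa^2\}\times\mathbb{C}^{n-2}$, which lies in $\operatorname{int}\big((1+2C\kappa^2)\cdot Z^\kappa\big)\times\mathbb{C}^{n-2}$. By Proposition~\ref{prop:four}, rescaled and multiplied by the identity, this set embeds in $P(R,R)\times\mathbb{C}^{n-2}$ with $R=(1+2C\kappa^2)R_\kappa$. Therefore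
\[
g(a,a_3,\dots,a_n)\le\frac{1+2C\kappa^2}{1+\kappa/2}\,R_0<R_0,
\]
since $2C\kappa^2<\kappa/2$. The gain is of first order in $\kappa$ and the loss is of second order.
\end{proof}

\section{The case $\beta_2=17/3$}\label{sec:model}

Take $p=17$, $q=3$, $n=3$ and $b=a=\frac{17}3$. Then $S=20$, $R_0=\frac{17}{10}$ and $d_1=d_2=5$.

\subsection*{Using the third factor}
The ellipsoid is $\{17x_1+3x_2+3x_3\le17\}$. Its projection to $\mathbb{C}^2$ is $E(1,\frac{17}3)=\{17x_1+3x_2\le17\}$, and only points with $z_3=0$ project to the boundary. We want to move these points so that $17x_1+3x_2$ decreases. Put $K_1=x_1-x_3$ and $K_2=x_2+6x_3$; then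
\[
17K_1+3K_2=17x_1+3x_2+x_3 .
\]
Suppose that $\Psi$ preserves $K_1$ and $K_2$, and denote values at $\Psi(z)$ by primes. For $z$ in the ellipsoid,
\[
17x_1'+3x_2'=17x_1+3x_2+x_3-x_3'\le17-2x_3-x_3' .
\]
So the projection of the image stays in $E(1,\frac{17}3)$, and it moves a definite amount inward at every point where $x_3$ and $x_3'$ are not both small. Where $z_1z_2\ne0$, the function $\zeta=z_3e^{2\pi i(\theta_1-6\theta_2)}$ is a coordinate with $\pi|\zeta|^2=x_3$, and a Hamiltonian that depends only on $\zeta$ preserves $K_1$ and $K_2$. Choose one that displaces the disk $D(\varepsilon)$ of the $\zeta$-plane from itself. Then $x_3>\varepsilon$ or $x_3'>\varepsilon$ for every point, and $17x_1'+3x_2'<17-\varepsilon$. Near $z_1z_2=0$ the coordinate $\zeta$ breaks down and the Hamiltonian must be cut off. This leaves two strips of width of order $\varepsilon$ along the axes of the moment plane, where we only know $17x_1'+3x_2'\le17$. With $\kappa$ proportional to $\varepsilon$, the term $\kappa\min(u_1,u_2)$ is of order $\kappa^2$ on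 these strips. This is the content of Proposition~\ref{prop:six}.

\subsection*{Relaxing the obstruction}
The Euclidean algorithm runs through
\[
(q_j,p_j)=(3,17),\,(3,14),\,(3,11),\,(3,8),\,(3,5),\,(3,2),\,(1,2),\,(1,1),
\]
so $N=8$ and $3w=(3,3,3,3,3,2,1,1)$. The vector $T=(5,5;3,3,3,3,3,2,1,1)$ has $Q(T)=50-51=-1$ and $c_1(T)=20-19=1$, as \eqref{eq:coord} requires of an exceptional class with $\eta=0$, and
\[
\langle T,(R,R;w)\rangle=10R-\big(15+\tfrac43+\tfrac13+\tfrac13\big)=10R-17
\]
vanishes exactly at $R=R_0$. Now bend the triangle. The function $17x_1+3x_2-17$ vanishes on the hypotenuse and equals $-\delta$ at $V$, where $\delta=\frac{17\kappa}{2+\kappa}$. For small $\kappa$ the first seven triangles of the decomposition do not reach $V$, so the first seven weights do not change. In the coordinates of the successive stages the same function reads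
\[
17x_1+3x_2-17,\ \ 14x_1+3x_2-14,\ \dots,\ 2x_1+3x_2-2,\ \ 2x_1+x_2-\tfrac23,\ \ x_1+x_2-\tfrac13 .
\]
At the last stage the vertex therefore lies on the line $x_1+x_2=\frac13-\delta$, near $(\frac16,\frac16)$. The eighth weight is $\frac13-\delta$, and two thin triangles of width $\delta$ are left over; they contribute many small weights. The coefficient of $T$ at the eighth ball is $1$, so the area of $(T;0)$ becomes $10R-17+\delta$, which vanishes at $R=\frac{17-\delta}{10}=\frac2{2+\kappa}R_0$. To prove Proposition~\ref{prop:four} one has to show that no other class, and in particular no class that involves the small balls, has negative area at this value of $R$.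

\section{The six-dimensional construction}\label{sec:six}

We prove Proposition~\ref{prop:six}; the proof uses only that $\gcd(p,q)=1$ and $a\ge1$. A map that moves $z_3$ alone does not change $r$. To trade $r$ for $x_3$ we need a conserved quantity that couples them, and we obtain it from $K_i=x_i+\ell_ix_3$ $(i=1,2)$, where $\ell_1,\ell_2$ must be integers for the coordinate $\zeta$ below to be well defined. Then $K_1+\frac qpK_2=r+\frac{\ell_1p+\ell_2q}{p}\,x_3$. The coefficient of $x_3$ has to be positive, so that raising $x_3$ lowers $r$. It also has to be less than $1/b$: an area-preserving map that moves the center of a disk outward moves other points inward, and for those points the ellipsoid must provide slack. The smallest positive value of the coefficient is $1/p$, and this is the origin of the hypothesis $b<p$.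

\begin{proof}[Proof of Proposition~\ref{prop:six}]
Choose integers with $\ell_1p+\ell_2q=1$, and put
\[
M=\max(|\ell_1|,|\ell_2|)\ge1,\qquad\gamma=\min\Big(\frac1b-\frac1p,\ \frac1p\Big)>0,\qquad\varepsilon=\frac{\kappa}{2\gamma}.
\]
On all of $\mathbb{C}^3$,
\begin{equation}\label{eq:conserved}
K_1+\tfrac qpK_2=r+\tfrac1p\,x_3 .
\end{equation}

\emph{Coordinates.} On $U=\{z_1z_2\ne0\}$ let $\zeta=z_3e^{-2\pi i(\ell_1\theta_1+\ell_2\theta_2)}$. The map $z\mapsto(K_1,\theta_1,K_2,\theta_2,\zeta)$ is a diffeomorphism of $U$ onto the open set $\{K_i>\ell_i\pi|\zeta|^2,\ i=1,2\}$ in $(\mathbb{R}\times\mathbb{R}/\mathbb{Z})^2\times\mathbb{C}$. Where $z_3\ne0$ we have $x_3=\pi|\zeta|^2$ and $\theta_3=\frac{\arg\zeta}{2\pi}+\ell_1\theta_1+\ell_2\theta_2$, so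
\[
\omega=dK_1\wedge d\theta_1+dK_2\wedge d\theta_2+\omega_{\mathbb{C}}(\zeta),
\]
where $\omega_{\mathbb{C}}$ is the standard area form. By continuity this holds on $U$.

\emph{The Hamiltonian.} Let $\rho$ be the radius of $D(\varepsilon)$, so that $D(25\varepsilon)$ has radius $5\rho$. Let $G\colon\mathbb{C}\to\mathbb{R}$ be smooth, with support in $\{|\zeta|<5\rho\}$, and equal on $\{|\zeta|\le4\rho\}$ to the linear function that generates the translation flow $\zeta\mapsto\zeta+3\rho\tau$. Let $\phi^\tau$ be the flow of $G$. For $|\zeta|\le\rho$ and $0\le\tau\le1$ the point $\zeta+3\rho\tau$ stays in $\{|\zeta|\le4\rho\}$, so $\phi^1$ translates $D(\varepsilon)$ by $3\rho$ and $\phi^1(D(\varepsilon))\cap D(\varepsilon)=\emptyset$. Let $\chi\colon\mathbb{R}^2\to[0,1]$ be smooth, supported in $\{K_1,K_2\ge26M\varepsilon\}$ and equal to $1$ on $\{K_1,K_2\ge27M\varepsilon\}$. Put $F=\chi(K_1,K_2)\,G(\zeta)$ on $U$.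

The set $\Sigma=\{z\in\mathbb{C}^3:K_1,K_2\ge26M\varepsilon,\ x_3\le25\varepsilon\}$ is closed, and on it $x_i=K_i-\ell_ix_3\ge M\varepsilon>0$, so $\Sigma\subset U$. As $F$ vanishes on $U\setminus\Sigma$, it extends by zero to a smooth function on $\mathbb{C}^3$. Since $F$ does not depend on $\theta_1,\theta_2$, its flow on $U$ keeps $K=(K_1,K_2)$ constant and moves $\zeta$ to $\phi^{\tau\chi(K)}(\zeta)$. The flow $\phi^\tau$ preserves $D(25\varepsilon)$, so a trajectory that starts in $\Sigma$ stays in a compact subset $\{K=\mathrm{const},\ x_3\le25\varepsilon\}$ of $\Sigma$; points outside $\Sigma$ are fixed. The flow is therefore complete. Its time-one map $\Psi$ is a symplectomorphism of $\mathbb{C}^3$ that preserves $K_1$, $K_2$ and $\Sigma$.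

\emph{The estimate.} Let $z\in E(1,a,b)$, that is, $r+x_3/b\le1$, and denote values at $\Psi(z)$ by primes. By \eqref{eq:conserved} at $z$ and at $\Psi(z)$,
\begin{equation}\label{eq:rprime}
r'=r+\tfrac1p\,x_3-\tfrac1p\,x_3'\le1-\big(\tfrac1b-\tfrac1p\big)x_3-\tfrac1p\,x_3'\le1-\gamma\,(x_3+x_3').
\end{equation}
In particular $r'\le1$. There are two cases.

Suppose first that $x_1',x_2'\ge28M\varepsilon$. We claim that $x_3>\varepsilon$ or $x_3'>\varepsilon$. If $x_3'\le\varepsilon$, then $K_i=x_i'+\ell_ix_3'\ge27M\varepsilon$, so $\Psi(z)\in\Sigma$, $z\in\Sigma$, $\chi(K)=1$ and $\zeta'=\phi^1(\zeta)$. Since $\zeta'\in D(\varepsilon)$, we get $\zeta\notin D(\varepsilon)$, that is, $x_3>\varepsilon$. Now \eqref{eq:rprime} gives $r'\le1-\gamma\varepsilon=1-\frac\kappa2$, and \eqref{eq:sandwich} gives $r_\kappa'\le(1+\frac\kappa2)(1-\frac\kappa2)\le1$.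

Suppose next that $x_i'<28M\varepsilon$ for some $i\in\{1,2\}$. Since $a\ge1$, we have $u_i'\le x_i'$, and so $r_\kappa'\le1+28M\varepsilon\kappa=1+C\kappa^2$ with $C=14M/\gamma$.

In both cases $r_\kappa'\le1+C\kappa^2$.
\end{proof}

\begin{remark}
For $b=p$ the construction gains nothing: by \eqref{eq:conserved}, $\Psi$ maps $E(1,a,p)$ onto itself. For $k=0,1$ no construction can gain when all $a_j\ge p$, by the equality case of \eqref{eq:K2}.
\end{remark}

\section{The weights of $Z^\kappa$}\label{sec:weights}

To apply Theorem~\ref{thm:CG} we need the weights of $Z^\kappa$. Let $e_N$ be the last unit vector of $\mathbb{R}^N$.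

\begin{lemma}\label{lem:weights}
For small rational $\kappa>0$ put $\delta=\frac{p\kappa}{2+\kappa}$. The weights of $Z^\kappa$ are the entries of $w^\kappa=w-\delta e_N$ together with finitely many numbers $t_1,\dots,t_J$, where $J$ depends on $\kappa$ and $\sum t_j^2=\delta\big(\frac1q-\delta\big)$. All weights are rational.
\end{lemma}

\begin{proof}
We follow the vertex $V$ through the stages of the algorithm for $E(1,a)$. For $j<N$ let
\[
\psi_j(x_1,x_2)=\begin{cases}\big(x_1,\ x_1+x_2-\frac{q_j}q\big),&q_j<p_j,\\[2pt]\big(x_1+x_2-\frac{p_j}q,\ x_2\big),&q_j>p_j,\end{cases}\qquad V_1=V,\quad V_{j+1}=\psi_j(V_j).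
\]
Let $\Omega_j$ be the quadrilateral with vertices $(0,0)$, $A_j=(\frac{q_j}q,0)$, $V_j$, $B_j=(0,\frac{p_j}q)$, and let $h_j=p_jx_1+q_jx_2-\frac{q_jp_j}q$, which vanishes at $A_j$ and $B_j$. Then $\Omega_1$ is the moment region of $Z^\kappa$. Exchanging $x_1$ and $x_2$ turns a stage with $q_j>p_j$ into one with $q_j<p_j$, so we write out only the latter.

\emph{Position of $V_j$.} The affine map $\psi_j$ sends $A_j$ to $A_{j+1}$ and $B_j$ to $B_{j+1}$, hence the midpoint of $A_jB_j$ to the midpoint of $A_{j+1}B_{j+1}$. The maps $\psi_j$ do not depend on $\kappa$, and $V_1\to\frac12(1,a)$ as $\kappa\to0$. So $V_j\to\frac1{2q}(q_j,p_j)$. Moreover $h_{j+1}\circ\psi_j=h_j$, because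
\[
(p_j-q_j)x_1+q_j\Big(x_1+x_2-\frac{q_j}q\Big)-\frac{q_j(p_j-q_j)}q=p_jx_1+q_jx_2-\frac{q_jp_j}q .
\]
Since $h_1(V)=\frac{2p}{2+\kappa}-p=-\delta$, we get $h_j(V_j)=-\delta$ for all $j$. For small $\kappa$ each $V_j$ thus lies in the open quadrant and strictly below the segment $A_jB_j$, and $\Omega_j$ is a concave region.

\emph{Stages $j<N$.} The function $x_1+x_2$ equals $\frac{q_j}q$ at $A_j$, is close to $\frac{q_j+p_j}{2q}>\frac{q_j}q$ at $V_j$, and equals $\frac{p_j}q>\frac{q_j}q$ at $B_j$. For small $\kappa$ its minimum on the path $B_jV_jA_j$ is attained only at $A_j$. So the first weight of $\Omega_j$ is $\frac{q_j}q=w_j$, there is no lower part, and the upper part has vertices $(0,\frac{q_j}q)$, $A_j$, $V_j$, $B_j$. The map prescribed for it is $\psi_j$, which sends these vertices to those of $\Omega_{j+1}$. There are finitely many stages, so one bound on $\kappa$ serves for all of them.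

\emph{Stage $N$.} Here $h_N=x_1+x_2-\frac1q$, so $x_1+x_2$ equals $\frac1q$ at $A_N$ and $B_N$ and equals $\frac1q-\delta$ at $V_N=(X,Y)$. The first weight of $\Omega_N$ is $\frac1q-\delta=w_N-\delta$. The upper part has vertices $(0,\frac1q-\delta)$, $V_N$, $(0,\frac1q)$, which are mapped to $(0,0)$, $(X,0)$, $(0,\delta)$: the triangle of $E(X,\delta)$. The lower part has vertices $(\frac1q-\delta,0)$, $(\frac1q,0)$, $V_N$, which are mapped to $(0,0)$, $(\delta,0)$, $(0,Y)$: the triangle of $E(\delta,Y)$. As $\kappa$ is rational, so are $X$, $Y$ and $\delta$. The two ellipsoids therefore have finitely many weights, all rational, and the sum of their squares is $X\delta+Y\delta=\delta(\frac1q-\delta)$.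
\end{proof}

The small weights are the difficulty in what follows. Each $t_j$ is at most $\delta$, so $J\ge(\frac1q-\delta)/\delta$ is unbounded as $\kappa\to0$, and $|t|$ is of order $\sqrt\delta$, much larger than the gain that we are after. A class $(\xi;\eta)$ may lose as much as $|\eta|\,|t|$ of its area. We need a statement about all exceptional classes, with any number of entries $\eta_j$, that separates the classes with area to spare from those without, and shows that the latter do not suffer from the small balls.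

\section{Classes of area zero}\label{sec:lattice}

Let $y_0=(R_0,R_0;w)$. By \eqref{eq:coord}, $\langle\xi,y_0\rangle$ is the area of $(\xi;\eta)$ in the limiting problem $\kappa=0$, in which the small balls have disappeared. By \eqref{eq:W} and Lemma~\ref{lem:arith},
\begin{equation}\label{eq:nu}
\nu:=Q(y_0)=2R_0^2-\frac pq=\frac p{qS^2}\,(8pq-S^2)=-\frac{p\,\Delta}{qS^2}>0 .
\end{equation}
This says that $P(R_0,R_0)$ has larger volume than $E(1,a)$. Let $T=(d_1,d_2;qw)$ and $T'=(d_2,d_1;qw)$, which lie in $\Lambda$ and coincide for even $k$. By \eqref{eq:d} and \eqref{eq:W}, both satisfy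
\begin{equation}\label{eq:T}
c_1(T)=S-(p+q-1)=1,\qquad\langle T,y_0\rangle=R_0\tfrac S2-q|w|^2=0,
\end{equation}
and $Q(T)=\frac{S^2}8-\frac{(d_1-d_2)^2}2-pq=\frac\Delta8-\frac{(d_1-d_2)^2}2=-1$. The next lemma is the place where the values $\Delta=-8$ and $\Delta=-4$ are used.

\begin{lemma}\label{lem:tight}
If $\xi\in\Lambda$, $Q(\xi)=-1$ and $\langle\xi,y_0\rangle=0$, then $\xi\in\{\pm T,\pm T'\}$.
\end{lemma}

\begin{proof}
Let $\xi=(D_1,D_2;m)$ and $D_\pm=D_1\pm D_2$. The second hypothesis reads $m\cdot w=R_0D_+$. Write $m=\lambda w+m^\perp$ with $m^\perp\cdot w=0$; then $\lambda=R_0D_+/|w|^2=2qD_+/S$ and $\lambda^2|w|^2=4pqD_+^2/S^2$. Since $2D_1D_2=\frac12(D_+^2-D_-^2)$, the condition $Q(\xi)=-1$ becomes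
\begin{equation}\label{eq:perp}
|m^\perp|^2=1-\frac{D_-^2}2+\frac{\Delta}{2}\Big(\frac{D_+}{S}\Big)^2 .
\end{equation}
As $\Delta<0$, this bounds $|D_+|/S$ from above. A bound from below comes from integrality: the number
\begin{equation}\label{eq:pair}
\langle\xi,T\rangle=\frac{D_+(d_1+d_2)-D_-(d_1-d_2)}2-qR_0D_+=\frac\Delta4\,\frac{D_+}S-\frac{D_-(d_1-d_2)}2
\end{equation}
is an integer.

First, $D_+\ne0$. Otherwise $m=m^\perp$ and $D_-=2D_1$, and \eqref{eq:perp} gives $|m|^2=1-2D_1^2$. Then $D_1=0$ and $m$ is a unit vector of $\mathbb{Z}^N$, so $m\cdot w=\pm w_i\ne0$ for some $i$, contrary to $m\cdot w=R_0D_+=0$.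

\emph{$k$ even.} By \eqref{eq:pair}, $2D_+/S$ is a nonzero integer, and by \eqref{eq:perp}, $|m^\perp|^2+\frac12D_-^2=1-(2D_+/S)^2$. Hence $D_+=\pm S/2$, $D_-=0$ and $m^\perp=0$. Then $\lambda=\pm q$ and $D_1=D_2=\pm S/4$ with the same sign, so $\xi=\pm T$.

\emph{$k$ odd.} By \eqref{eq:pair}, $\frac{D_+}S+\frac{D_-}2\in\mathbb{Z}$, and by \eqref{eq:perp}, $|m^\perp|^2=1-\frac12D_-^2-2(D_+/S)^2$, so $D_-\in\{0,\pm1\}$. If $D_-=0$, then $D_+/S$ is an integer with square at most $\frac12$, so $D_+=0$, which is excluded. If $D_-=\pm1$, then $D_+/S\in\frac12+\mathbb{Z}$ and $(D_+/S)^2\le\frac14$. Hence $D_+=\pm S/2$, $m^\perp=0$, and $\lambda=\pm q$ with the sign of $D_+$. From $D_+=\pm(d_1+d_2)$ and $|D_-|=1$ we get $\xi=\pm T$ or $\xi=\pm T'$.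
\end{proof}

The value \eqref{eq:K1} of $c_P$ enters through the following lemma. The point is that it holds with any number of extra entries, because a packing by slightly smaller balls leaves room for any finite number of tiny ones.

\begin{lemma}\label{lem:nonneg}
For every $J\ge0$ and every exceptional class $(\xi;\eta)$ with $\eta=(\eta_0,\dots,\eta_J)$, we have $\langle\xi,y_0\rangle\ge0$.
\end{lemma}

\begin{proof}
Let $R>R_0$ be rational and $0<\lambda<1$. By \eqref{eq:K1}, $E(1,a)\hookrightarrow P(R_1,R_1)\subset\operatorname{int}P(R,R)$ for some $R_1<R$. By Theorem~\ref{thm:CG}, the open balls of capacities $R,R,w_1,\dots,w_N$ embed disjointly in $\operatorname{int}B(2R)$. Restrict the embedding to the closed balls of capacities $\lambda R,\lambda R,\lambda w_1,\dots,\lambda w_N$. The image is compact, so its complement in $\operatorname{int}B(2R)$ is open and nonempty, and it contains $J$ disjoint round balls of capacity $s$ for all small $s>0$. Theorem~\ref{thm:BP} gives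
\[
2R\mu_0-\lambda R(\mu_1+\mu_2)-\lambda\,m\cdot w-s\sum_{j=1}^J\eta_j\ge0 .
\]
Let $s\to0$, then $\lambda\to1$, then $R\to R_0$. The limit is $R_0(D_1+D_2)-m\cdot w\ge0$.
\end{proof}

To turn these two lemmas into a uniform statement we need a Euclidean norm on $\mathbb{R}^{2+N}$, and $y_0$ provides one. Since $Q$ has signature $(1,N+1)$ and $\nu>0$, the form $Q$ is negative definite on the orthogonal complement of $y_0$. Write $\xi=\alpha y_0+\xi^\perp$ with $\alpha=\alpha(\xi)=\langle\xi,y_0\rangle/\nu$ and $\langle\xi^\perp,y_0\rangle=0$, and put $\|\xi\|^2=\alpha^2\nu-Q(\xi^\perp)$. This is a Euclidean norm that depends only on $k$. Since $\langle\xi,\xi'\rangle=\alpha\alpha'\nu+\langle\xi^\perp,\xi'^\perp\rangle$, the Cauchy--Schwarz inequality gives $|\langle\xi,\xi'\rangle|\le\|\xi\|\,\|\xi'\|$. For an exceptional class, $\alpha^2\nu+Q(\xi^\perp)=Q(\xi)=|\eta|^2-1$, and hence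
\begin{equation}\label{eq:norm}
|\eta|^2=\alpha^2\nu+1+Q(\xi^\perp)\le\alpha^2\nu+1,\qquad\|\xi\|^2=2\alpha^2\nu+1-|\eta|^2 .
\end{equation}
So the area $\alpha\nu$ controls the size of the whole class, however many entries $\eta$ has.

\begin{lemma}\label{lem:gap}
There is $\alpha_1>0$, depending only on $k$, such that for every $J\ge0$ every exceptional class $(\xi;\eta)$ is of one of the following types:
\begin{enumerate}
\item[(a)] $\alpha(\xi)\ge\alpha_1$;
\item[(b)] $\xi=0$ and $-\eta$ is one of the standard unit vectors of $\mathbb{Z}^{J+1}$;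
\item[(c)] $\eta=0$ and $\xi\in\{T,T'\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The set $\{\xi\in\Lambda:\|\xi\|^2<3\}$ is finite. Choose $\alpha_1>0$ such that $\alpha_1^2\nu<1$ and no element of this set has $0<\alpha(\xi)<\alpha_1$. Let $(\xi;\eta)$ be exceptional with $\alpha<\alpha_1$. By Lemma~\ref{lem:nonneg}, $\alpha\ge0$, so $\alpha^2\nu<1$. Then \eqref{eq:norm} gives $\|\xi\|^2<3$, hence $\alpha=0$ and $\|\xi\|^2=1-|\eta|^2$. If $|\eta|=1$, then $\xi=0$, and $-\sum\eta_j=1$ by \eqref{eq:coord}; this is (b). If $\eta=0$, then $Q(\xi)=-1$ and $c_1(\xi)=1$ by \eqref{eq:coord}. Lemma~\ref{lem:tight} applies, and \eqref{eq:T} excludes $-T$ and $-T'$, on which $c_1=-1$; this is (c).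
\end{proof}

\section{Embedding $Z^\kappa$ into a smaller polydisk}\label{sec:four}

\begin{proof}[Proof of Proposition~\ref{prop:four}]
Let $\kappa$ be rational and small enough for Lemma~\ref{lem:weights}. With $\delta=\frac{p\kappa}{2+\kappa}$ we have $R_\kappa=R_0-\frac{\kappa}{2+\kappa}\cdot\frac{2p}S=R_0-\frac{2\delta}S$. By Theorems~\ref{thm:CG} and~\ref{thm:BP} it suffices to check the volume inequality and the signs of the areas for the capacities $R_\kappa,R_\kappa,w^\kappa,t_1,\dots,t_J$ in $B(2R_\kappa)$. Let $y_\kappa=(R_\kappa,R_\kappa;w^\kappa)$. Then $y_\kappa-y_0=-\delta\,(\frac2S,\frac2S;e_N)$, so $\|y_\kappa-y_0\|=C_1\delta$ with $C_1$ depending only on $k$. By Lemma~\ref{lem:weights}, $C_1\delta+|t|\to0$ as $\kappa\to0$.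

\emph{Volume.} We have $(2R_\kappa)^2-2R_\kappa^2-|w^\kappa|^2-|t|^2=Q(y_\kappa)-|t|^2\to\nu>0$.

\emph{Areas.} The area of an exceptional class $(\xi;\eta)$ is $\langle\xi,y_\kappa\rangle-\eta\cdot t$. We go through the types of Lemma~\ref{lem:gap}.

(a) By \eqref{eq:norm}, both $|\eta|$ and $\|\xi\|$ are at most $\sqrt{2\alpha^2\nu+1}\le\alpha\sqrt{2\nu+\alpha_1^{-2}}$. Hence
\[
\langle\xi,y_\kappa\rangle-\eta\cdot t\ \ge\ \alpha\nu-C_1\delta\,\|\xi\|-|t|\,|\eta|\ \ge\ \alpha\Big(\nu-(C_1\delta+|t|)\sqrt{2\nu+\alpha_1^{-2}}\Big).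
\]
The bracket does not depend on the class and is positive for small $\kappa$.

(b) The area is $t_j\ge0$ for some $j\in\{0,\dots,J\}$.

(c) By \eqref{eq:W}, $qw\cdot w^\kappa=q|w|^2-\delta\,qw_N=p-\delta$, and $R_\kappa(d_1+d_2)=R_\kappa\frac S2=p-\delta$. The area is $0$.

All the conditions on $\kappa$ depend only on $k$.
\end{proof}

\begin{remark}
The proof does not need to know whether $(T;0)$ or $(T';0)$ is an exceptional class, but at least one of them is. Otherwise type (c) would not occur for $J=0$, and the same estimates, with $(R,R;w)$ in place of $y_\kappa$ for a rational $R$ slightly below $R_0$, would give $\operatorname{int}E(1,a)\hookrightarrow\operatorname{int}P(R,R)$. Restricting to $\lambda\cdot E(1,a)$ and letting $\lambda\to1$ would give $c_P(a)\le R<R_0$, contrary to \eqref{eq:K1}. So one class, up to the exchange of the two factors of the polydisk, is the whole obstruction to improving $R_0$ for $E(1,\beta_k)$, and case (c) shows how the bending relaxes it.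
\end{remark}

\begin{thebibliography}{9}
\bibitem{CG} Cristofaro-Gardiner, \emph{J. Differential Geom.} 112 (2019).
\bibitem{Hind} Richard Hind, \emph{Some optimal embeddings of symplectic ellipsoids}, arXiv:1409.5110 (2014).
\end{thebibliography}
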